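\title{The commonness threshold for disjoint unions of triangles and edges}

\begin{abstract}
A graph $H$ is common if the number of its monochromatic copies in a $2$-coloring of the edges of a large complete graph is asymptotically minimized by a random coloring. Let $DE(H)$ be the least $\ell\ge 0$ for which the disjoint union of $H$ and $\ell$ single edges is not common. We prove that $DE(k\cdot K_3)/k$ converges as $k\to\infty$, and that the limit is a constant $c^*\in(1.9650,1.9653)$ defined by an explicit optimization problem in two real variables. Moreover $\ell\approx c^*k$ is a genuine threshold: for every $\epsilon>0$ and all large $k$, the graph $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is common for all $\ell\le(c^*-\epsilon)k$ and uncommon for all $\ell\ge(c^*+\epsilon)k$. The heart of the proof is a lower bound, with stability, for the triangle density of a graphon in terms of its edge density and its degree variance, for edge densities slightly above $0.566$. The extremal graphons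 are slightly irregular.
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{graphon} is a symmetric measurable function $W\colon[0,1]^2\to[0,1]$. The homomorphism density of a graph $H$ in $W$ is
\[
t(H,W)=\int_{[0,1]^{V(H)}}\ \prod_{ij\in E(H)}W(z_i,z_j)\ \prod_{i\in V(H)}dz_i .
\]
Graphons are limits of large graphs, and a pair $(W,1-W)$ is a limit of $2$-colorings of the edges of large complete graphs. In this language $H$ is \emph{common} if
\[
t(H,W)+t(H,1-W)\ \ge\ 2\left(\tfrac12\right)^{e(H)}\qquad\text{for every graphon }W,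
\]
where $e(H)$ is the number of edges of $H$; the right side is the value at $W\equiv\frac12$, the random coloring. Otherwise $H$ is \emph{uncommon}.

Write $H_1\sqcup H_2$ for the disjoint union of two graphs and $\ell\cdot F$ for the disjoint union of $\ell$ copies of $F$ (the empty graph if $\ell=0$). Put
\[
DE(H)=\inf\{\ell\ge0\text{ an integer}:\ H\sqcup(\ell\cdot K_2)\text{ is uncommon}\},
\]
with $DE(H)=\infty$ if there is no such $\ell$. Each added edge multiplies $t(H,W)$ by the edge density of $W$. So added edges favor colorings that have few copies of $H$ in the denser color, and $DE(H)$ measures how much of this pressure $H$ withstands. For instance $K_3$ is common while $K_3\sqcup K_2$ is not, so $DE(K_3)=1$ (see \eqref{eq:sum} and Lemma~\ref{lem:local}). Lee and Noel \cite{LN} ask: \emph{does the sequence $DE(k\cdot K_3)/k$ converge, and if so, what is its limit?} We answer both questions.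

\subsection{Two inequalities in place of one}

For a graphon $W$ we use throughout the notation
\[
p=\int W=\frac{1+\delta}2,\qquad q=1-p=\frac{1-\delta}2,\qquad x=t(K_3,W),\qquad y=t(K_3,1-W),
\]
\[
d_u=\int W(u,z)\,dz=p+\varepsilon_u,\qquad \nu=\int\varepsilon_u^2\,du .
\]
Thus $p-q=\delta$, $\int\varepsilon=0$, $-p\le\varepsilon_u\le q$, and $\nu$ is the variance of the degrees. Changing $W$ on a null set we take it to be Borel and symmetric everywhere, so that all functions derived from it are defined pointwise. Decimals in inequalities are rounded in the safe direction.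

Since $t$ is multiplicative over disjoint unions, $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is common if and only if
\begin{equation}\label{eq:common}
(8x)^k(1+\delta)^\ell+(8y)^k(1-\delta)^\ell\ \ge\ 2\qquad\text{for every }W .
\end{equation}
If $\ell=ck$, the left side is $[8x(1+\delta)^c]^k+[8y(1-\delta)^c]^k$. For a fixed $W$ and large $k$ this is tiny when both brackets are below $1$, and huge when one of them exceeds $1$. So we are led to ask for the least $c$ for which some graphon with $\delta>0$ satisfies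
\begin{equation}\label{eq:two}
8x(1+\delta)^c\le1\qquad\text{and}\qquad 8y(1-\delta)^c\le1 .
\end{equation}
The condition $\delta>0$ cannot be dropped: $W\equiv\frac12$ satisfies \eqref{eq:two} with equality for every $c$.

The two densities $x$ and $y$ are tied together. Expanding the product of the three factors $1-W$ gives $x+y=1-3p+3\int d^2$, that is,
\begin{equation}\label{eq:sum}
x+y=s+3\nu,\qquad s=s(\delta)=1-3pq=\tfrac14(1+3\delta^2).
\end{equation}
In particular $x+y\ge\frac14$, so $K_3$ is common. For $c\ge0$ and $0\le\delta<1$ put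
\[
X_c(\delta)=\tfrac18(1+\delta)^{-c},\qquad Y_c(\delta)=\tfrac18(1-\delta)^{-c},\qquad F_c(\delta)=X_c+Y_c-s .
\]
For $\delta<1$, \eqref{eq:two} reads $x\le X_c$, $y\le Y_c$, and adding and using \eqref{eq:sum} gives
\begin{equation}\label{eq:necessary}
x\le X_c(\delta),\qquad 3\nu\le F_c(\delta).
\end{equation}
By the binomial series $(1+\delta)^{-c}+(1-\delta)^{-c}=2+2\delta^2\varphi_c(\delta)$, where
\[
\varphi_c(\delta)=\sum_{j\ge1}C_{2j}(c)\,\delta^{2j-2},\qquad C_{2j}(c)=\frac{c(c+1)\cdots(c+2j-1)}{(2j)!},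
\]
so that
\begin{equation}\label{eq:Fphi}
F_c(\delta)=\tfrac14\delta^2\bigl(\varphi_c(\delta)-3\bigr),\qquad C_2(c)=\tfrac12c(c+1),\qquad C_{2j}(2)=2j+1 .
\end{equation}
The $C_{2j}(c)$ are nondecreasing in $c\ge0$, and $C_2$ is strictly increasing. Hence for $0\le\delta<1$ the function $\varphi_c(\delta)$ is strictly increasing in $c\ge0$, and for $c>0$ also in $\delta$.

\subsection{Two opposing forces}

By \eqref{eq:necessary} and \eqref{eq:Fphi} we need $\varphi_c(\delta)\ge3$ (when $0<\delta<1$). For $\delta\to0$ this becomes $\frac12c(c+1)\ge3$, that is, $c\ge2$. So perturbations of $\frac12$ suggest that the limit is $2$, and Lemma~\ref{lem:local} shows that $\ell\ge2k$ is indeed enough for uncommonness. But $\varphi_c(\delta)$ grows with $\delta$, so colorings far from balanced could make do with a smaller $c$.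

The opposing force is $x\le X_c(\delta)<\frac18$: a graphon of density above $\frac12$ has to have few triangles. So the question is how small $x$ can be, given $p$ and $\nu$. Suppose first that $W$ is regular, that is, $\nu=0$, and that $0<\delta\le\frac13$. Then the least value of $x$ is $3pq\delta$ (Proposition~\ref{prop:regular}); it is attained by an independent set $A$ of measure $q$ that is completely joined to the rest $B$, where $B$ carries a regular triangle-free graphon of degree $\delta$. The conditions $3pq\delta\le X_c(\delta)$ and $\varphi_c(\delta)\ge3$ together give a threshold $c_1\approx1.965$ with $\delta\approx0.133$. It would be natural to guess that $c_1$ is the answer. It is not: if, at the same density, $A$ is enlarged to measure $q+r$ with a small $r>0$, then $x$ drops by an amount linear in $r$, while the variance $\nu$ rises only like $r^2$. The triangles saved allow a slightly larger $\delta$ and hence a slightly smaller $c$.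

\subsection{The candidate graphons and the constant}\label{sec:family}

Let $0.13\le\delta\le0.135$ and $0\le r\le0.001$, and put $a=q+r$, $b=p-r$. Split $[0,1]$ into $A\cup B$ with $|A|=a$, $|B|=b$, and $B$ into two halves $B_1,B_2$. Let $W_{\delta,r}$ be $0$ on $A\times A$, $1$ between $A$ and $B$, $0$ inside $B_1$ and inside $B_2$, and $2e/b$ between $B_1$ and $B_2$, where
\[
be=p-2ab=p\delta-2\delta r+2r^2 .
\]
Here $0<be\le0.0767<0.159\le b^2/2$, so $0<e<b/2$ and this is a graphon (Figure~\ref{fig:W}). Its edge density is $2ab+be=p$. Its degrees are $b=p-r$ on $A$ and $a+e$ on $B$; since the deviations from $p$ average to $0$, they are $-r$ on $A$ and $ar/b$ on $B$. Hence $\nu=ar^2+b(ar/b)^2=\frac abr^2$. A triangle has one vertex in $A$ and an edge in $B$, so $x=3a\cdot be$. With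
\begin{equation}\label{eq:P}
P(\xi)=3\xi\bigl(p-2\xi+2\xi^2\bigr)
\end{equation}
the triangle density and the degree variance of $W_{\delta,r}$ are therefore
\begin{equation}\label{eq:xV}
\begin{aligned}
x(\delta,r)&=P(q+r)=\tfrac34\delta(1-\delta^2)-\tfrac32\delta(1-3\delta)r+3(1-3\delta)r^2+6r^3,\\
V(\delta,r)&=\frac{q+r}{p-r}\,r^2=\frac{1-\delta+2r}{1+\delta-2r}\,r^2 .
\end{aligned}
\end{equation}
The expansion of $P(q+r)$ is a polynomial identity in $\delta$ and $r$. Write $x_0(\delta)=\frac34\delta(1-\delta^2)=3pq\delta$; this is $x(\delta,0)$.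

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.4]
\fill[gray!60] (0.43,0.57) rectangle (1,1);
\fill[gray!60] (0,0) rectangle (0.43,0.57);
\fill[gray!25] (0.715,0.285) rectangle (1,0.57);
\fill[gray!25] (0.43,0) rectangle (0.715,0.285);
\draw (0,0) rectangle (1,1);
\draw (0.43,0)--(0.43,1) (0,0.57)--(1,0.57);
\draw (0.715,0)--(0.715,0.57) (0.43,0.285)--(1,0.285);
\node at (0.215,0.785) {$0$};
\node at (0.715,0.785) {$1$};
\node at (0.215,0.285) {$1$};
\node at (0.57,0.43) {$0$};
\node at (0.86,0.14) {$0$};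
\node at (0.86,0.43) {$2e/b$};
\node at (0.57,0.14) {$2e/b$};
\node[above] at (0.215,1) {$A$};
\node[above] at (0.57,1) {$B_1$};
\node[above] at (0.86,1) {$B_2$};
\node[left] at (0,0.785) {$A$};
\node[left] at (0,0.43) {$B_1$};
\node[left] at (0,0.14) {$B_2$};
\end{tikzpicture}
\caption{The graphon $W_{\delta,r}$: an independent part $A$ of measure $a=q+r$, completely joined to $B=B_1\cup B_2$ of measure $b=p-r$, where $B$ carries a bipartite graphon of degree $e$.}\label{fig:W}
\end{figure}

Put $\mathcal R=[0.13,0.135]\times[0,0.001]$ and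
\[
f(c,\delta,r)=x(\delta,r)-X_c(\delta),\qquad g(c,\delta,r)=3V(\delta,r)-F_c(\delta),
\]
so that $f,g\le0$ are the conditions \eqref{eq:necessary} for $W_{\delta,r}$. Define
\begin{equation}\label{eq:cstar}
c^*=\min\bigl\{c\in[1.9,2]:\ f(c,\delta,r)\le0\text{ and }g(c,\delta,r)\le0\text{ for some }(\delta,r)\in\mathcal R\bigr\}.
\end{equation}
The set of triples $(c,\delta,r)$ allowed here is compact. It is nonempty by Lemma~\ref{lem:c1}, so the minimum exists.

\subsection{Results}

\begin{theorem}\label{thm:main}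
We have $\lim_{k\to\infty}DE(k\cdot K_3)/k=c^*$, and $1.9650<c^*<1.9653$. Moreover, for every $\epsilon>0$ there is $k_0$ such that for all $k\ge k_0$ the graph $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is common for all $0\le\ell\le(c^*-\epsilon)k$ and uncommon for all $\ell\ge(c^*+\epsilon)k$.
\end{theorem}

\begin{theorem}\label{thm:lower}
If a graphon with $p>\frac12$ satisfies \eqref{eq:two} for some $c\ge0$, then $c\ge c^*$.
\end{theorem}

\begin{proposition}\label{prop:upper}
\textup{(i)} $1.9650<c^*<1.9653$. If $(c^*,\delta^*,r^*)$ attains the minimum in \eqref{eq:cstar}, then $0.1327<\delta^*\le0.13292$, $0<r^*<0.0006$, and at this point $f=g=0$ and $\partial_\delta f\,\partial_rg=\partial_rf\,\partial_\delta g$.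

\textup{(ii)} For every $c\in(c^*,2]$ there is a graphon with $p>\frac12$, $8x(1+\delta)^c<1$ and $8y(1-\delta)^c<1$.
\end{proposition}

Written out, the equations $f=g=0$ at the minimizer are, with $c=c^*$,
\begin{align*}
6\delta(1-\delta^2)-12\delta(1-3\delta)r+24(1-3\delta)r^2+48r^3&=(1+\delta)^{-c},\\
(1+\delta)^{-c}+(1-\delta)^{-c}&=2+6\delta^2+24\,\frac{1-\delta+2r}{1+\delta-2r}\,r^2 .
\end{align*}
Numerically, and not used in any proof, $c^*\approx1.9652$, attained near $\delta\approx0.1328$, $r\approx0.00017$.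

For $W_{\delta,r}$ we have $x-X_c=f$, and by \eqref{eq:sum}
\begin{equation}\label{eq:gminusf}
y-Y_c=(s+3V-x)-(F_c+s-X_c)=g-f .
\end{equation}
So at a minimizer of \eqref{eq:cstar} the graphon $W_{\delta^*,r^*}$ satisfies both conditions \eqref{eq:two} with equality. Together with Theorem~\ref{thm:lower} this says that $c^*$ is the smallest $c\ge0$ for which some graphon with $p>\frac12$ satisfies \eqref{eq:two}, and that a graphon $W_{\delta^*,r^*}$ with $r^*>0$ attains it.

\subsection{Plan}

Section~\ref{sec:limit} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:lower} and Proposition~\ref{prop:upper}. Section~\ref{sec:regular} treats regular graphons, where the main idea is visible in one page. Section~\ref{sec:onevar} collects the one-variable estimates. Section~\ref{sec:main} extends the argument of Section~\ref{sec:regular} to irregular graphons: $x$ is at least $x_0(\delta)-3q\delta\sqrt\nu-65\nu$, and the defect in this inequality controls three nonnegative quantities. If $W$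 satisfies \eqref{eq:necessary} with $c\le c_1$, this traps $\delta$ in an interval of length $1.2\cdot10^{-4}$ and makes the defect tiny (Section~\ref{sec:window}). Hence some edge has a common neighborhood that looks like the part $A$ (Section~\ref{sec:edge}). From it we build a partition and compare $W$ with some $W_{\delta,r'}$ (Section~\ref{sec:partition}), which proves Theorem~\ref{thm:lower}. Section~\ref{sec:minimizer} proves Proposition~\ref{prop:upper}.

\section{From the two inequalities to the limit}\label{sec:limit}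

We begin with the colorings near $\frac12$, which settle the range $\ell\ge2k$.

\begin{lemma}\label{lem:local}
Let $k,\ell\ge1$. If $k(k-1)\beta^2-2k\ell\beta+\ell(\ell-1)+6k<0$ for some $\beta>0$, then $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is uncommon. Such a $\beta$ exists if $\ell\ge2k$, and also if $k=\ell=1$.
\end{lemma}

\begin{proof}
Let $\chi\colon[0,1]\to\{\pm1\}$ be measurable with $\int\chi=0$, and let $W(u,v)=p-\lambda\chi(u)\chi(v)$ with $p=\frac{1+\delta}2>\frac12$ and $0\le\lambda\le q$. This is a regular graphon, and $x=p^3-\lambda^3$: in the expansion of the product of three factors all mixed terms integrate to $0$. For small $\delta>0$ choose $\lambda$ by $8\lambda^3=(1+\delta)^3-1+\beta\delta$, which is positive and $O(\delta)$; so $\lambda\le q$. Then $8x=1-\beta\delta$, and $8y=8s-8x=1+\beta\delta+6\delta^2$ by \eqref{eq:sum}. In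
\[
(1-\beta\delta)^k(1+\delta)^\ell+(1+\beta\delta+6\delta^2)^k(1-\delta)^\ell
\]
the linear terms cancel, and the sum is $2+[k(k-1)\beta^2-2k\ell\beta+\ell(\ell-1)+6k]\delta^2+O(\delta^3)$. This is below $2$ for small $\delta$ if the bracket is negative, and then \eqref{eq:common} fails.

If $k=1$, the bracket is $-2\ell\beta+\ell(\ell-1)+6$, negative for large $\beta$. If $k\ge2$ and $\ell\ge2k$, take $\beta=\ell/(k-1)$. The bracket becomes $6k-\ell-\frac{\ell^2}{k-1}$, which is negative because $\ell^2+(k-1)\ell\ge4k^2+2k(k-1)>6k(k-1)$.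
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:lower} and Proposition~\ref{prop:upper}]
\emph{Uncommon above the threshold.} Let $\epsilon>0$. For $\ell\ge2k$ use Lemma~\ref{lem:local}. If $c^*+\epsilon\le2$, take for each $c\in[c^*+\epsilon,2]$ a graphon $W_c$ from Proposition~\ref{prop:upper}(ii). By continuity there are a neighborhood $U_c$ of $c$ and $\theta_c<1$ such that, for this fixed $W_c$, both $8x(1+\delta)^{c'}$ and $8y(1-\delta)^{c'}$ are at most $\theta_c$ for all $c'\in U_c$. Finitely many $U_c$ cover $[c^*+\epsilon,2]$; let $\theta<1$ be the largest corresponding $\theta_c$. If $(c^*+\epsilon)k\le\ell\le2k$, one of these finitely many graphons makes the left side of \eqref{eq:common} at most $2\theta^k<2$. So all $\ell\ge(c^*+\epsilon)k$ give uncommon graphs, for every $k\ge1$. In particular $DE(k\cdot K_3)\le\lceil(c^*+\epsilon)k\rceil$.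

\emph{Common below the threshold.} Suppose that for some $\bar c<c^*$ there are $k_i\to\infty$, $0\le\ell_i\le\bar ck_i$ and graphons $W_i$ that violate \eqref{eq:common}. Let $p_i,\delta_i,x_i,y_i$ belong to $W_i$. Exchanging $W_i$ and $1-W_i$ we may assume $\delta_i\ge0$. Put $c_i=\ell_i/k_i$. The space of graphons is compact in the cut metric (a theorem of Lov\'asz and Szegedy), and homomorphism densities are continuous in it. So after passing to a subsequence $c_i\to c'\in[0,\bar c]$, and $p_i,x_i,y_i$ converge to the values $p,x,y$ of some graphon $W$. Each of the two summands is below $2$, so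
\[
8x_i(1+\delta_i)^{c_i}<2^{1/k_i},\qquad 8y_i(1-\delta_i)^{c_i}<2^{1/k_i}.
\]
If $p=1$, then $x_i\to1$, against the first inequality. So $\frac12\le p<1$, and in the limit $W$ satisfies \eqref{eq:two} with $c'<c^*$ in place of $c$. Theorem~\ref{thm:lower} forces $p=\frac12$, that is, $\delta_i\to0$.

So the bad colorings are nearly balanced, and there the local obstruction $\varphi_c(0)<3$ for $c<2$ excludes them, as follows. Take $i$ so large that $k_i\ge2$ and $\delta_i<1$, drop the index, and put $k'=\frac k{k-1}$, $\xi_1=8x(1+\delta)^c$, $\xi_2=8y(1-\delta)^c$. Then $\xi_1^k+\xi_2^k<2$, and by \eqref{eq:sum} and H\"older's inequality with exponents $k$ and $k'$,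
\[
2+6\delta^2\le8(x+y)=\xi_1(1+\delta)^{-c}+\xi_2(1-\delta)^{-c}<2^{1/k}\Bigl((1+\delta)^{-ck'}+(1-\delta)^{-ck'}\Bigr)^{1-1/k}.
\]
The sum on the right is $2+2\delta^2\varphi_{ck'}(\delta)$. Hence
\[
1+3\delta^2<\bigl(1+\delta^2\varphi_{ck'}(\delta)\bigr)^{1-1/k}\le1+\delta^2\varphi_{ck'}(\delta).
\]
This is impossible for $\delta=0$, and for $\delta>0$ it gives $\varphi_{ck'}(\delta)>3$. But $\bar c<c^*<2$, so for large $i$ we have $c_ik_i'\le c''$ with a fixed $c''<2$, and then $\varphi_{c_ik_i'}(\delta_i)\le\varphi_{c''}(\delta_i)\to\frac12c''(c''+1)<3$. This is a contradiction.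

So for every $\bar c<c^*$ and all large $k$ the graph $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is common for all $0\le\ell\le\bar ck$; in particular $DE(k\cdot K_3)>\bar ck$. Together with the first part and Proposition~\ref{prop:upper}(i) this proves the theorem.
\end{proof}

\section{Few triangles in regular graphons}\label{sec:regular}

\subsection{Codegrees}

For an arbitrary graphon put
\[
D_{uv}=\int W(u,z)W(v,z)\,dz,\qquad L_{uv}=d_u+d_v-1=\delta+\varepsilon_{uv},\qquad \varepsilon_{uv}=\varepsilon_u+\varepsilon_v .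
\]
Then $D_{uv}-L_{uv}=\int(1-W(u,z))(1-W(v,z))\,dz\ge0$ and $D_{uv}\le\min(d_u,d_v)$. In particular
\begin{equation}\label{eq:DL}
0\le D_{uv}-L_{uv}\le d_v-L_{uv}=1-d_u .
\end{equation}
We omit the indices $uv$ under integrals over pairs. Since $\int\varepsilon_ud_u\,du=\nu$,
\begin{equation}\label{eq:WL}
\int WL=p\delta+2\nu .
\end{equation}
Let $t_u=\int W(u,v)D_{uv}\,dv$, so that $x=\int t=\int WD$. Write $\int_T$ for integration over triples $(u,v,w)$ with weight $W(u,v)W(u,w)W(v,w)$; thus $\int_T1=x$ and $\int_TD_{uv}=\int WD^2$. For a triple $(u,v,w)$ let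
\[
n_0=\int(1-W(u,z))(1-W(v,z))(1-W(w,z))\,dz,\qquad n_3=\int W(u,z)W(v,z)W(w,z)\,dz .
\]
Expanding the first product,
\begin{equation}\label{eq:sumD}
D_{uv}+D_{uw}+D_{vw}=d_u+d_v+d_w-1+n_0+n_3 .
\end{equation}

\subsection{The regular case}

The construction of $W_{\delta,0}$ makes sense for all $0<\delta\le\frac13$: there $a=q$, $b=p$, $e=\delta\le p/2$, and all degrees are $p$.

\begin{proposition}\label{prop:regular}
If $W$ is regular \textup{(}$\varepsilon=0$ almost everywhere\textup{)} and $0<\delta\le\frac13$, then $x\ge3pq\delta$. Equality holds for $W_{\delta,0}$.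
\end{proposition}

\begin{proof}
In $W_{\delta,0}$ an edge inside $B$ has $D=q$ (its common neighborhood is $A$), and an edge between $A$ and $B$ has $D=\delta$. So the product $(D-\delta)(D-q)$ vanishes on its edges, and we bring this product into the count. Integrating \eqref{eq:sumD} over $T$ gives, with $K=\int_T(n_0+n_3)$,
\[
3\int WD^2=(3p-1)x+K .
\]
Since $q+\delta=p$, we have $D^2=(D-\delta)(D-q)+pD-q\delta$. Using $\int WD=x$ and $\int W=p$ we get
\[
x=3pq\delta+K-3\int W(D-\delta)(D-q).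
\]
Here $D\ge L=\delta$. If $D\le q$ on all edges, we are done. In general call a pair \emph{heavy} if $D>q$. The contribution of the heavy pairs has the wrong sign, and $K$ has to pay for it. So put
\[
M=n_0+n_3-\sum(D-q)_+ ,
\]
the sum being over the three pairs of the triple. Since $\int_T\sum(D-q)_+=3\int WD(D-q)_+$ and $D-q=(D-q)_+-(q-D)_+$,
\begin{equation}\label{eq:regid}
x=3pq\delta+\int_TM+3\delta\int W(D-q)_++3\int W(D-\delta)(q-D)_+ .
\end{equation}
The last two terms are nonnegative, and we claim that $M\ge0$ on almost every triple. By \eqref{eq:sumD}, $M=\sum\min(D,q)-(3p-1)$, where $3p-1=q+2\delta$. If no pair is heavy, $M=n_0+n_3\ge0$. With one, two or three heavy pairs, $D\ge\delta$ shows that $M$ is at least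
\[
q+2\delta-(3p-1)=0,\qquad 2q+\delta-(3p-1)=q-\delta\ge0,\qquad 3q-(3p-1)=1-3\delta\ge0,
\]
respectively. This proves $x\ge3pq\delta$. For $W_{\delta,0}$ we have $x=3a\cdot be=3q\cdot p\delta$, as in Section~\ref{sec:family}.
\end{proof}

\paragraph{What equality says.} Let $\delta<\frac13$ and let equality hold. Then all terms of \eqref{eq:regid} vanish. So almost every edge has $D\in\{\delta,q\}$; in particular almost no edge is heavy, and then $\int_TM=0$ means that $n_0+n_3=0$ on almost every triangle. Since $x=3pq\delta>p\delta$, some edges have $D=q$. Take a typical one, $(u,v)$, and put $\pi(z)=W(u,z)W(v,z)$ and $\alpha(z)=\int\pi(z')W(z,z')\,dz'\le q$. Then $\int\pi=q$; moreover $\int\pi\alpha=0$ since $n_3=0$; and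
\[
\int(1-\pi)(q-\alpha)=q(1-q)-\int\alpha+\int\pi\alpha=pq-p\int\pi=0 .
\]
So $\alpha=0$ almost everywhere on $\{\pi>0\}$ and $\alpha=q$ almost everywhere on $\{\pi<1\}$. Hence $\pi$ is, up to a null set, the indicator function of an independent set of measure $q$ that is completely joined to its complement. This is the part $A$. Sections~\ref{sec:main}--\ref{sec:partition} make this argument robust, first against irregularity and then against approximate equality.

\section{One-variable estimates and the regular threshold}\label{sec:onevar}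

By \eqref{eq:Fphi}, $C_{2j}(c)\le2j+1$ for $0\le c\le2$. We use this for all tails.

\begin{lemma}\label{lem:phi}
\textup{(a)} $\varphi_{1.9}(0.2072)<2.956$. \quad
\textup{(b)} $\varphi_{1.9653}(0.1327)>3.0001$. \quad
\textup{(c)} $\varphi_{1.9651}(0.1328)<2.9998$.

\textup{(d)} For $1.9\le c\le1.9653$, $\partial_\delta\varphi_c(\delta)\le1.68$ if $0\le\delta\le0.163$, and $\partial_\delta\varphi_c(\delta)\le1.359$ if $0\le\delta\le0.135$.

\textup{(e)} $\partial_c\varphi_c(\delta)\ge\frac{2c+1}2$ for $c\ge0$, $0\le\delta<1$.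
\end{lemma}

\begin{proof}
(a) The first four terms are at most $2.755$, $0.18836$, $0.01098$, $0.00060$, and $\sum_{j\ge5}(2j+1)(0.2072)^{2j-2}<0.00005$.

(b) Here $C_2\ge2.913852$, $C_4\ge4.78087$, $C_6\ge6.6215$, $C_8\ge8.4437$, and the first four terms are at least $2.913852$, $0.084187$, $0.002053$, $0.000046$.

(c) Here $C_2\le2.913360$ and $C_4\le4.77964$. The first four terms are at most $2.913360$, $0.084293$, $0.002060$, $0.000047$, and $\sum_{j\ge5}(2j+1)(0.1328)^{2j-2}<0.000002$.

(d) At $c=1.9653$, hence for all $c$ considered, $C_4\le4.781$, $C_6\le6.622$, $C_8\le8.445$. So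
\[
\partial_\delta\varphi_c\le2C_4\delta+4C_6\delta^3+6C_8\delta^5+\sum_{j\ge5}(2j+1)(2j-2)\delta^{2j-3},
\]
which is at most $1.5587+0.1148+0.0059+0.0003$ for $\delta\le0.163$ and at most $1.2909+0.0652+0.0023+0.0001$ for $\delta\le0.135$.

(e) All $C_{2j}$ are nondecreasing in $c$, and $\partial_cC_2=\frac{2c+1}2$.
\end{proof}

For $0.1327\le\delta\le0.163$, parts (a) and (b) and monotonicity in $\delta$ give $\varphi_{1.9}(\delta)<3<\varphi_{1.9653}(\delta)$. Let $\tilde c(\delta)\in(1.9,1.9653)$ be the unique $c$ with $\varphi_c(\delta)=3$. Thus the condition $F_c(\delta)\ge0$, the second condition of \eqref{eq:necessary} for a regular graphon, means $c\ge\tilde c(\delta)$. By the implicit function theorem $\tilde c$ is $C^1$, and by (d) and (e)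
\begin{equation}\label{eq:ctilde}
-0.7\le\tilde c\,'(\delta)<0,
\end{equation}
since $1.68/2.4=0.7$. The other condition for the regular candidate, $x_0(\delta)\le X_c(\delta)$ at $c=\tilde c(\delta)$, is governed by the sign of
\[
h(\delta)=x_0(\delta)-X_{\tilde c(\delta)}(\delta).
\]

\begin{lemma}\label{lem:c1}
The function $h$ has a unique zero $\delta_0$ in $[0.1327,0.163]$, and $0.1327<\delta_0<0.1328$. Put $c_1=\tilde c(\delta_0)$. Then $1.9651<c_1<1.9653$ and $f(c_1,\delta_0,0)=g(c_1,\delta_0,0)=0$, so $c^*\le c_1$. With $t=\delta-\delta_0\ge0$,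
\begin{equation}\label{eq:hF}
\begin{aligned}
h(\delta)&\ge0.83\,t,&\tfrac13F_{c_1}(\delta)&\le0.00372\,t&&(\delta\le0.163),\\
h(\delta)&\ge0.86\,t,&\tfrac13F_{c_1}(\delta)&\le0.00207\,t&&(\delta\le0.135).
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
We have
\[
h'=\tfrac34(1-3\delta^2)+X_{\tilde c}\Bigl[\tilde c\,'\ln(1+\delta)+\frac{\tilde c}{1+\delta}\Bigr].
\]
On $[0.1327,0.163]$, $X_{\tilde c}\ge\frac18(1.163)^{-1.9653}\ge0.092$, so by \eqref{eq:ctilde} $h'\ge0.690+0.092(1.633-0.106)\ge0.83$. For the signs of $h$ at $0.1327$ and $0.1328$ we use $\ln1.1327=0.124604\ldots$ and $\ln1.1328=0.124692\ldots$. Since $\tilde c<1.9653$,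
\[
8X_{\tilde c}(0.1327)>(1.1327)^{-1.9653}>0.7827>0.78218>8x_0(0.1327),
\]
so $h(0.1327)<0$. By Lemma~\ref{lem:phi}(c), $\tilde c(0.1328)>1.9651$, so
\[
8X_{\tilde c}(0.1328)<(1.1328)^{-1.9651}<0.78269<0.78274<8x_0(0.1328),
\]
and $h(0.1328)>0$. This gives $\delta_0$. As $\tilde c$ decreases, $c_1>\tilde c(0.1328)>1.9651$. At $(c_1,\delta_0,0)$ we have $f=h(\delta_0)=0$ and $g=-F_{c_1}(\delta_0)=0$, because $\varphi_{c_1}(\delta_0)=3$.

On $[\delta_0,0.135]$ we have $\tilde c\ge1.9651-0.7(0.0023)\ge1.96$ and $X_{\tilde c}\ge\frac18(1.135)^{-1.9653}\ge0.0974$. So there $h'\ge0.708+0.0974(1.7268-0.0887)\ge0.86$. Since $h(\delta_0)=0$, the bounds for $h$ follow. Finally $\frac13F_{c_1}(\delta)=\frac{\delta^2}{12}\bigl(\varphi_{c_1}(\delta)-\varphi_{c_1}(\delta_0)\bigr)$, and the mean value theorem with Lemma~\ref{lem:phi}(d) gives the bounds for $F_{c_1}$.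
\end{proof}

\section{The main inequality}\label{sec:main}

In this section $W$ is a graphon with $0.1327\le\delta\le0.163$. Then
\[
0.566\le p\le0.5815,\qquad 0.4185\le q\le0.4337,\qquad \sqrt p\le0.763 .
\]
We write $z^\pm=\max(\pm z,0)$. With $M=n_0+n_3-\sum(D-q)_+$ as in Section~\ref{sec:regular}, put
\begin{gather*}
M_+=\int_TM^+,\qquad N=\int W(D-L)(q-D)_+,\\
\Sigma_1=3\int WL(D-q)_+,\qquad \Sigma_2=\Sigma_1+11\nu .
\end{gather*}
These are the counterparts of the three terms in \eqref{eq:regid}. Clearly $M_+,N\ge0$; we shall see that $\Sigma_2\ge0$ (in the irregular case $L$ can be negative, whence the correction $11\nu$).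

\begin{proposition}\label{prop:main}
If $0.1327\le\delta\le0.163$, then $\Sigma_2\ge0$,
\begin{equation}\label{eq:WDq}
\int WD(D-q)_+\le\tfrac53\Sigma_2 ,
\end{equation}
and
\begin{equation}\label{eq:main}
0.89\,M_++0.46\,\Sigma_2+2.7\,N\ \le\ x-x_0(\delta)+3q\delta\sqrt\nu+65\,\nu .
\end{equation}
\end{proposition}

The rest of the section is the proof.

\subsection{The identity}

Let $J=\int\varepsilon_ut_u\,du$ and $K=\int_T(n_0+n_3)$. Integrating \eqref{eq:sumD} over $T$ gives $3\int WD^2=3px+3J-x+K$. On the other hand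
\[
D^2=(D-L)(D-q)+(q+L)D-qL ,
\]
and $\int WL=p\delta+2\nu$ by \eqref{eq:WL}, $\int WLD=\delta x+2J$. Since $q+\delta=p$, comparing the two expressions for $3\int WD^2$ gives
\[
x=3q(p\delta+2\nu)-3J+K-3\int W(D-L)(D-q).
\]
As before, $K=\int_TM+3\int WD(D-q)_+$ and $D-q=(D-q)_+-(q-D)_+$. Therefore
\begin{equation}\label{eq:id}
x=x_0+6q\nu-3J+\int_TM+\Sigma_1+3N .
\end{equation}

To estimate $J$ and the negative part of $M$ we need $t_u$. Put $\sigma_u=\int W(u,z)\varepsilon_z\,dz$ and $\tau_u=\int W(u,v)(D_{uv}-L_{uv})\,dv$. Since $\int W(u,v)L_{uv}\,dv=(\delta+\varepsilon_u)(p+\varepsilon_u)+\sigma_u$ and $p+\delta=3p-1$,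
\begin{equation}\label{eq:tu}
t_u=p\delta+(3p-1)\varepsilon_u+\varepsilon_u^2+\sigma_u+\tau_u,\qquad 0\le\tau_u\le d_u(1-d_u)\le\tfrac14 ,
\end{equation}
the bounds for $\tau_u$ by \eqref{eq:DL}. By the Cauchy--Schwarz inequality and $\int W^2\le\int W=p$,
\begin{equation}\label{eq:op}
\Bigl|\iint W(u,v)\psi_1(u)\psi_2(v)\,du\,dv\Bigr|\le0.763\,\|\psi_1\|_2\|\psi_2\|_2 .
\end{equation}
Since $\int\varepsilon=0$ we also have $\int\varepsilon^+=\int\varepsilon^-=\frac12\int|\varepsilon|\le\frac12\sqrt\nu$.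

\subsection{The negative part of $M$}

By \eqref{eq:sumD}, $M=\sum\min(D,q)-(3p-1+\varepsilon_u+\varepsilon_v+\varepsilon_w)$. Using $q+2\delta=3p-1$ and the definition of $L$ we find the following, where again a pair is heavy if $D>q$.
\begin{itemize}
\item No heavy pair: $M=n_0+n_3\ge0$.
\item Only $uv$ heavy: $M=(D_{uw}-L_{uw})+(D_{vw}-L_{vw})+\varepsilon_w$.
\item Exactly $uv,uw$ heavy: $M=(D_{vw}-L_{vw})+(q-\delta)-\varepsilon_u$.
\item All pairs heavy: $M=1-3\delta-\varepsilon_u-\varepsilon_v-\varepsilon_w$.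
\end{itemize}
Here $q-\delta=\frac12(1-3\delta)\ge0.255$ and $1-3\delta\ge0.511$. Since $(z-\kappa)_+\le z^2/(4\kappa)$ for $\kappa>0$, in these four cases $M^-$ is at most $0$, $\varepsilon_w^-$, $\varepsilon_u^2/1.02$ and $3(\varepsilon_u^2+\varepsilon_v^2+\varepsilon_w^2)/2.044$. So always $M^-\le\sum\varepsilon_i^-+1.5\sum\varepsilon_i^2$ (sums over the three vertices), and as $t\le1$,
\[
\int_TM^-\le3\int t\,\varepsilon^-+4.5\,\nu .
\]
Insert \eqref{eq:tu}. Since $\varepsilon^-\le p<3p-1$ (this is $p>\frac12$), $\varepsilon^-\bigl((3p-1)\varepsilon+\varepsilon^2\bigr)\le0$; and $\int|\sigma|\varepsilon^-\le0.763\nu$ by \eqref{eq:op}, because $|\sigma_u|\le\int W(u,z)|\varepsilon_z|\,dz$. So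
\[
\int_TM\ge M_+-1.5\,p\delta\sqrt\nu-3\int\tau\varepsilon^--6.8\,\nu .
\]
Similarly, using $\varepsilon\le q$,
\[
J=(3p-1)\nu+\int\varepsilon^3+\int\varepsilon\sigma+\int\varepsilon\tau\le2\nu+\int\varepsilon\tau ,
\]
as $0.745+0.434+0.763<2$. With $6q\ge2.5$ and $\varepsilon+\varepsilon^-=\varepsilon^+$, \eqref{eq:id} gives
\begin{equation}\label{eq:first}
x\ge x_0-3\int\varepsilon^+\tau-1.5\,p\delta\sqrt\nu-11\,\nu+M_++\Sigma_1+3N .
\end{equation}

\subsection{A rooted estimate for $\tau$}

The trivial bound $\tau\le\frac14$ would give $3\int\varepsilon^+\tau\le0.375\sqrt\nu$, for a total first-order loss of about $0.49\sqrt\nu$ when $\delta\approx0.133$. This is wasteful. In $W_{\delta,0}$ we have $\tau=0$ on $A$, while on $B$ it equals $\theta_0=\delta(q-\delta)$, which is about $0.04$. We show that at vertices of slightly too large degree $\tau_u$ exceeds $\theta_0$ by little. The total loss is then about $0.173\sqrt\nu$; the error level of Section~\ref{sec:window} is quadratic in this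 coefficient, so the gain is substantial.

Fix $u$. From $\int W(u,z)(1-W(v,z))(1-W(w,z))\,dz\ge0$ we get $D_{uv}+D_{uw}\le d_u+n_3$. Multiply by $W(u,v)W(u,w)W(v,w)$ and integrate over $v,w$. With $S_u=\int W(u,v)D_{uv}^2\,dv$ and with $\kappa_u\ge0$ for the resulting integral of $n_3$, this reads $2S_u\le d_ut_u+\kappa_u$. On the other hand $D^2-L^2=(D-L)(L+q)+(D-L)(D-q)$, and $L_{uv}+q=d_u+\varepsilon_v$, so
\[
D_{uv}^2\ge L_{uv}^2+(d_u+\varepsilon_v)(D_{uv}-L_{uv})-(D_{uv}-L_{uv})(q-D_{uv})_+ .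
\]
With $\rho_u=\int W(u,v)(D_{uv}-L_{uv})(q-D_{uv})_+\,dv\ge0$ this gives
\[
2S_u\ge2\int W(u,v)L_{uv}^2\,dv+2d_u\tau_u+2\int W(u,v)\varepsilon_v(D_{uv}-L_{uv})\,dv-2\rho_u .
\]
Combining the two bounds for $2S_u$ with $t_u=\int W(u,v)L_{uv}\,dv+\tau_u$,
\[
d_u\tau_u\le\int W(u,v)L_{uv}(d_u-2L_{uv})\,dv+\kappa_u+2\rho_u-2\int W(u,v)\varepsilon_v(D_{uv}-L_{uv})\,dv .
\]
Since $p-2\delta=q-\delta$,
\[
L_{uv}(d_u-2L_{uv})=\theta_0+\delta\varepsilon_u+(p-4\delta)\varepsilon_{uv}+\varepsilon_{uv}\varepsilon_u-2\varepsilon_{uv}^2,\qquad\theta_0=\delta(p-2\delta)=\tfrac12\delta(1-3\delta)>0 .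
\]
Here $\varepsilon_{uv}\varepsilon_u-2\varepsilon_{uv}^2\le\frac18\varepsilon_u^2$, and $\delta\varepsilon_u+(p-4\delta)\varepsilon_{uv}=(p-3\delta)\varepsilon_u+(p-4\delta)\varepsilon_v$ with $0\le p-3\delta=\frac12(1-5\delta)\le0.17$ and $|p-4\delta|=\frac12|1-7\delta|\le0.071$. Now let $\varepsilon_u\ge0$. Then $D_{uv}-L_{uv}\le1-d_u\le q\le0.434$ and $d_u\ge p\ge0.566$. We divide by $d_u$; since $(0.071+2\cdot0.434)/0.566\le1.67$,
\[
\tau_u\le\theta_0+0.17\,\varepsilon_u+\tfrac18\varepsilon_u^2+1.77(\kappa_u+2\rho_u)+1.67\int W(u,v)|\varepsilon_v|\,dv\qquad(\varepsilon_u\ge0).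
\]
Multiply by $3\varepsilon_u$ and integrate over $\{0\le\varepsilon\le0.02\}$. On $\{\varepsilon>0.02\}$ use $\tau\le\frac14$ and $\int_{\varepsilon>0.02}\varepsilon\le50\nu$. Note that $\int\kappa_u\,du=\int_Tn_3\le K$ and $\int\rho_u\,du=N$, and that the coefficients of $\nu$ add up to $0.51+0.0075+5.01\cdot0.763+37.5\le42$. So
\begin{equation}\label{eq:tau}
3\int\varepsilon^+\tau\le1.5\,\theta_0\sqrt\nu+0.1062\,(K+2N)+42\,\nu .
\end{equation}

\subsection{A bound for $K$, and the end of the proof}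

The term $0.1062K$ has to be absorbed by $M_+$ and $\Sigma_1$. As $K=\int_TM+3\int WD(D-q)_+$, we compare $D$ with $L$. We have
\[
D_{uv}\le\tfrac12(d_u+d_v)=p+\tfrac12\varepsilon_{uv},\qquad\text{so}\qquad D_{uv}-5L_{uv}\le(p-5\delta)-4.5\,\varepsilon_{uv}\le-0.097-4.5\,\varepsilon_{uv} .
\]
If $\varepsilon_{uv}\ge0$, then $D\le5L$. If $\varepsilon_{uv}<0$, then $D\le5L+53\varepsilon_{uv}^2$, because $4.5z-53z^2\le0.0956$ for all $z$; in this case also $D<p$, so $(D-q)_+\le\delta\le0.163$. Since $\iint\varepsilon_{uv}^2=2\nu$ and $6\cdot53\cdot0.163\le52$,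
\[
0\le3\int WD(D-q)_+\le5\Sigma_1+52\,\nu\le5\Sigma_2 .
\]
This proves $\Sigma_2\ge0$ and \eqref{eq:WDq}, and gives $K\le M_++5\Sigma_1+52\nu$. Insert this and \eqref{eq:tau} into \eqref{eq:first}. The coefficient of $\sqrt\nu$ is $1.5(\theta_0+p\delta)=3\delta(p-\delta)=3q\delta$, and we obtain
\[
0.8938\,M_++0.469\,\Sigma_1+2.7876\,N\le x-x_0+3q\delta\sqrt\nu+58.6\,\nu .
\]
Writing $\Sigma_1=\Sigma_2-11\nu$ and using $58.6+0.469\cdot11<65$ we get \eqref{eq:main}, since $M_+$, $\Sigma_2$, $N$ are nonnegative. This proves Proposition~\ref{prop:main}. \qed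

\section{The comparison theorem and the window}\label{sec:window}

\begin{theorem}\label{thm:comparison}
Let $W$ be a graphon with $0<\delta<1$, let $0\le c\le c_1$, and suppose $x\le X_c(\delta)$ and $3\nu\le F_c(\delta)$. Then
\[
\delta_0\le\delta\le\delta_0+1.2\cdot10^{-4},\qquad c\ge\tilde c(\delta),\qquad\nu\le2.5\cdot10^{-7},
\]
and there is $r'\in[0,0.0006]$ with $x(\delta,r')\le x$ and $V(\delta,r')\le\nu$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:lower}, given Theorem~\ref{thm:comparison}]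
If $p=1$, then $x=1$ and $8x(1+\delta)^c>1$. So $0<\delta<1$, and \eqref{eq:necessary} holds. If $c\ge c_1$, then $c\ge c^*$ by Lemma~\ref{lem:c1}. Otherwise Theorem~\ref{thm:comparison} gives $(\delta,r')\in\mathcal R$ with $f(c,\delta,r')\le x-X_c\le0$ and $g(c,\delta,r')\le3\nu-F_c\le0$, and $c\ge\tilde c(\delta)>1.9$. So $c$ is admissible in \eqref{eq:cstar}, and $c\ge c^*$.
\end{proof}

The proof of Theorem~\ref{thm:comparison} occupies this section and the next two. From now on $W$ and $c$ are as in the theorem.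

\emph{A first window.} By \eqref{eq:WL}, $x=\int WD\ge\int WL\ge p\delta$, so $x\le X_c$ gives $4\delta(1+\delta)^{1+c}\le1$. As $c\ge0$, $\delta\le\frac{\sqrt2-1}2<0.2072$. Since $F_c\ge3\nu\ge0$, $\varphi_c(\delta)\ge3$. For $c\le1.9$ this contradicts Lemma~\ref{lem:phi}(a). So $c>1.9$ and $4\delta(1+\delta)^{2.9}\le1$; since $0.652\,(1.163)^{2.9}>1$, $\delta<0.163$. From $\varphi_{c_1}(\delta)\ge\varphi_c(\delta)\ge3=\varphi_{c_1}(\delta_0)$ we get $\delta\ge\delta_0$, and $\varphi_c(\delta)\ge3$ gives $c\ge\tilde c(\delta)$. Since $X_c$ decreases and $F_c$ increases in $c$,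
\begin{equation}\label{eq:xnu}
x-x_0(\delta)\le X_{\tilde c(\delta)}(\delta)-x_0(\delta)=-h(\delta),\qquad\nu\le\tfrac13F_{c_1}(\delta).
\end{equation}

\emph{Shrinking the window.} The left side of \eqref{eq:main} is nonnegative, so
\[
h(\delta)\le\Lambda\sqrt\nu\qquad\text{whenever}\qquad 3q\delta+65\sqrt\nu\le\Lambda .
\]
Let $t=\delta-\delta_0$. By \eqref{eq:hF}, $h$ is at least linear in $t$ and $\sqrt\nu$ is at most of order $\sqrt t$, so an upper bound for $t$ improves itself: $t\le0.00372\,\Lambda^2/0.83^2$, and if $\delta\le0.135$, $t\le0.00207\,\Lambda^2/0.86^2$. We start from $t\le0.163-0.1327=0.0303$. The quantity $3q\delta=1.5\,\delta(1-\delta)$ is increasing in $\delta<\frac12$; in the first line below we use $\delta<0.163$, in the others $\delta<0.1328+t$.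
\begin{center}
\begin{tabular}{l|l|l|l|l}
known & $\sqrt\nu\le$ & $3q\delta\le$ & $\Lambda$ & new bound\\ \hline
$t\le0.0303$ & $0.01063$ & $0.2047$ & $0.90$ & $t\le0.81(0.00372)/0.6889<0.0044$\\
$t\le0.0044$ & $0.00405$ & $0.1776$ & $0.441$ & $t\le0.1945(0.00372)/0.6889<0.00106$\\
$t\le0.00106$ & $0.00149$ & $0.1740$ & $0.271$ & $t\le0.07345(0.00207)/0.7396<0.00021$\\
$t\le0.00021$ & $0.00066$ & $0.1730$ & $0.216$ & $t\le0.04666(0.00207)/0.7396<0.000131$\\
$t\le0.000131$ & $0.000522$ & $0.17290$ & $0.2071$ & $t\le0.042891(0.00207)/0.7396<0.0001201$\\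
$t\le0.0001201$ & $0.0004987$ & $0.17289$ & $0.2054$ & $t\le0.04219(0.00207)/0.7396<0.00012$
\end{tabular}
\end{center}
(From the third line on $\delta<0.135$.) So $\delta_0\le\delta\le\delta_0+1.2\cdot10^{-4}$ and $\nu\le0.00207\cdot0.00012\le2.5\cdot10^{-7}$. For the rest of the proof we have
\begin{equation}\label{eq:window}
\begin{gathered}
0.1327\le\delta\le0.13292,\qquad 0.56635\le p\le0.56646,\qquad 0.43354\le q\le0.43365,\\
\sqrt\nu\le0.0005,\qquad 0.3006\le q-\delta=\tfrac12(1-3\delta)\le0.30095 .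
\end{gathered}
\end{equation}

\emph{The defect is tiny.} By the last line of the table, $3q\delta+65\sqrt\nu\le0.2054$. So by \eqref{eq:xnu} and \eqref{eq:hF} the right side of \eqref{eq:main} is at most $-0.86t+0.2054\sqrt{0.00207\,t}$, and the maximum of this over $t\ge0$ is $(0.2054)^2(0.00207)/3.44$. Hence
\begin{equation}\label{eq:defect}
0.89\,M_++0.46\,\Sigma_2+2.7\,N\le\varsigma,\qquad\varsigma=2.6\cdot10^{-5}.
\end{equation}

\section{A good edge}\label{sec:edge}

As in the discussion after Proposition~\ref{prop:regular}, we look for an edge whose common neighborhood is nearly an independent set of measure $q$, nearly completely joined to the rest. We first show that edges with $D$ not much below $q$ are not rare, and then average over them. Let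
\[
H=\{(u,v):\ D_{uv}\ge q-0.05,\ \varepsilon_u\le0.05,\ \varepsilon_v\le0.05\},\qquad\eta=\int_HW .
\]

\begin{lemma}\label{lem:eta}
$\eta\ge0.07$.
\end{lemma}

\begin{proof}
The idea is that $\int W(D-L)$ is not small, while edges outside $H$ contribute little to it. Indeed \eqref{eq:main} gives $x\ge x_0-0.2054(0.0005)\ge x_0-0.000104$, and
\[
x_0-p\delta=p\delta(3q-1)=\tfrac14\delta(1+\delta)(1-3\delta)\ge0.0226 ,
\]
the last expression being increasing in the range of $\delta$. So $\int W(D-L)=x-p\delta-2\nu\ge0.0224$. The part of this integral with $D<q-0.05$ is at most $N/0.05\le0.0002$. The parts with $\varepsilon_u>0.05$ or $\varepsilon_v>0.05$ contribute at most $2\cdot\frac14\cdot\nu/0.0025\le0.00005$, since $\tau\le\frac14$. Hence $\int_HW(D-L)\ge0.0221$.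

On the other hand $D-L\le(D-q)_++(q-\delta)-\varepsilon_{uv}$. Here $q-\delta\le0.30095$ and $\int W|\varepsilon_{uv}|\le2\int d|\varepsilon|\le2\|d\|_2\sqrt\nu\le0.00057$. Finally, since $D>q$ where $(D-q)_+>0$, \eqref{eq:WDq} and \eqref{eq:defect} give $\int W(D-q)_+\le\frac{5\Sigma_2}{3q}\le0.00022$. So $\eta\ge(0.0221-0.00079)/0.30095>0.07$.
\end{proof}

For $(u,v)\in H$ let $k_{uv}=\int W(u,w)W(v,w)(n_0+n_3)\,dw$, with $n_0,n_3$ belonging to $(u,v,w)$.

\begin{lemma}\label{lem:edge}
There is $(u,v)\in H$ with $k_{uv}+0.44\,(q-D_{uv})_+\le0.0014$.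
\end{lemma}

\begin{proof}
By definition of $M$, $n_0+n_3=M+(D_{uv}-q)_++O$ with $O=(D_{uw}-q)_++(D_{vw}-q)_+$. Each term of $O$ is at most $\delta+0.05\le0.183$, as $D_{uw}\le d_u$ and $D_{vw}\le d_v$. We claim that $O\le M^+$ if $\varepsilon_w\le0.05$. If neither $uw$ nor $vw$ is heavy, $O=0$. Otherwise the formulas for $M$ in Section~\ref{sec:main} and the conditions defining $H$ give the following.
\begin{itemize}
\item Only $uw$ heavy: $M\ge D_{uv}-L_{uv}+\varepsilon_v=D_{uv}-\delta-\varepsilon_u\ge q-\delta-0.1\ge0.2006$. If only $vw$ is heavy, exchange $u$ and $v$.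
\item Exactly $uw,vw$ heavy: $M=(D_{uv}-L_{uv})+(q-\delta)-\varepsilon_w\ge(q-\delta-0.15)+(q-\delta)-0.05\ge0.40\ge2(0.183)$.
\item Exactly $uv,uw$ heavy: $M\ge(q-\delta)-\varepsilon_u\ge0.2506$. If exactly $uv,vw$ are heavy, exchange $u$ and $v$.
\item All pairs heavy: $M\ge1-3\delta-0.15\ge0.45\ge2(0.183)$.
\end{itemize}
In the first and third cases only one term of $O$ is nonzero, so $O\le0.183\le M$. This proves the claim. The set $\{\varepsilon>0.05\}$ has measure at most $\nu/0.0025\le10^{-4}$, and $2(0.183)10^{-4}\le4\cdot10^{-5}$. Hence, by \eqref{eq:WDq},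
\[
\int_HWk\le2M_++\int WD(D-q)_++4\cdot10^{-5}\eta\le2M_++\tfrac53\Sigma_2+4\cdot10^{-5}\eta .
\]
On $H\cap\{D<q\}$ we have $D-L\ge q-0.05-\delta-0.1\ge0.15$, so $\int_HW(q-D)_+\le N/0.15$. Since $2/0.89$, $(5/3)/0.46$ and $2.94/2.7$ are all at most $3.63$, \eqref{eq:defect} gives
\[
\int_HW\bigl[k+0.44(q-D)_+\bigr]\le2M_++\tfrac53\Sigma_2+2.94N+4\cdot10^{-5}\eta\le3.63\,\varsigma+4\cdot10^{-5}\eta .
\]
Divide by $\eta\ge0.07$: for some $(u,v)\in H$ the bracket is at most $3.63\,\varsigma/0.07+4\cdot10^{-5}\le0.0014$.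
\end{proof}

Fix such an edge $(u_0,v_0)$, and put
\[
\pi(z)=W(u_0,z)W(v_0,z)\in[0,1],\qquad a_0=\int\pi=D_{u_0v_0},\qquad\alpha(z)=\int\pi(z')W(z,z')\,dz' .
\]
Note that $\alpha(z)$ is $n_3$ for the triple $(u_0,v_0,z)$, so
\[
m_0:=\int\pi\alpha\le k_{u_0v_0}\le0.0014,\qquad(q-a_0)_+\le0.0014/0.44\le0.0032 .
\]
Thus $\pi$ is nearly independent. It is also nearly completely joined to its complement: $a_0-\alpha(z)=\int\pi(z')(1-W(z,z'))\,dz'\ge0$ and $\int\alpha=\int\pi d=pa_0+\int\pi\varepsilon$, so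
\begin{equation}\label{eq:mbar0}
0\le\bar m_0:=\int(1-\pi)(a_0-\alpha)=a_0(q-a_0)-\int\pi\varepsilon+m_0\le0.0014+0.00025=0.00165 .
\end{equation}
Here $|\int\pi\varepsilon|=|\int(\pi-\frac12)\varepsilon|\le\frac12\sqrt\nu$, and $m_0+a_0(q-a_0)\le k_{u_0v_0}+0.44(q-a_0)_+\le0.0014$, because $a_0<q<0.44$ when $q-a_0>0$. From $\bar m_0\ge0$ we also get $a_0(a_0-q)\le0.00165$, hence $a_0-q\le0.0039$.

\section{The partition}\label{sec:partition}

\subsection{The sets $A$ and $B$}

We pass from the fractional set $\pi$ to an actual set. In the model $\alpha$ is $0$ on $A$ and about $q\approx0.43$ on $B$, so we cut in between. Let $A=\{z:\alpha(z)\le0.2\}$, $B=[0,1]\setminus A$, $a=|A|$, $b=1-a$, and $\zeta_1=\int_A(1-\pi)$, $\zeta_2=\int_B\pi$. Then $\zeta_2\le m_0/0.2\le0.007$ and, by \eqref{eq:mbar0}, $\zeta_1\le\bar m_0/(a_0-0.2)\le0.00165/0.2303\le0.0072$. As $a=a_0+\zeta_1-\zeta_2$,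
\begin{equation}\label{eq:a}
q-0.0102\le a\le q+0.0111,\qquad0.4233\le a\le0.4448 .
\end{equation}
Write $d_z^A=\int_AW(z,z')\,dz'$ and $d_z^B=d_z-d_z^A$. Since $\alpha(z)-\zeta_2\le d_z^A\le\alpha(z)+\zeta_1$,
\begin{equation}\label{eq:dA}
d_u^A\le0.2072\quad(u\in A),\qquad d_w^A\ge0.193\quad(w\in B).
\end{equation}
Let $\mu=\int_{A\times A}W$. Writing $1=\pi+(1-\pi)$ in each variable and using $\alpha\le0.2$ on $A$,
\begin{equation}\label{eq:mu}
\mu\le m_0+2(0.2)\zeta_1+\zeta_1^2\le0.0044 .
\end{equation}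
The missing edges between $A$ and $B$ are counted by $\bar m_w=a-d_w^A$ for $w\in B$, $\bar m_u=b-d_u^B$ for $u\in A$, and $\bar m=\int_{A\times B}(1-W)=\int_B\bar m_w\,dw=\int_A\bar m_u\,du$. Finally $p_B=\int_{B\times B}W=p-\mu-2(ab-\bar m)$.

\subsection{Counting triangles}

We count only triangles with exactly one or exactly two vertices in $A$. For the two edges between $A$ and $B$ we use $w_1w_2\ge1-(1-w_1)-(1-w_2)$ for $w_1,w_2\in[0,1]$. This gives
\[
x\ge3\Bigl(ap_B-2\int_B\bar m_wd_w^B\,dw\Bigr)+3\Bigl(b\mu-2\int_A\bar m_ud_u^A\,du\Bigr)=P(a)+3(1-2a)\mu+\Xi ,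
\]
with $P$ from \eqref{eq:P}, $\gamma_w=a-d_w^B$ and
\[
\Xi=6\int_{A\times B}(1-W(u,w))\bigl(a-d_w^B-d_u^A\bigr)\,du\,dw=6\int_B\Bigl[\bar m_w\gamma_w-\int_A(1-W(u,w))d_u^A\,du\Bigr]dw .
\]
Here the term $3a\cdot2\bar m$ of $3ap_B$ has gone into $\Xi$. We show that missing edges between $A$ and $B$ do not help, that is, that $\Xi$ is essentially nonnegative. By \eqref{eq:dA}, $\int_A(1-W(u,w))d_u^A\,du\le\min(0.2072\,\bar m_w,\ \mu)$. The number $\gamma_w$ has the two expressions
\[
\gamma_w=2a-d_w-\bar m_w=a-d_w+d_w^A .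
\]

\emph{Case $\varepsilon_w\le0.02$: the bracket is nonnegative.} By \eqref{eq:a} and $2q-p=q-\delta\ge0.3006$ the first expression gives $\gamma_w\ge0.3006-0.0404-\bar m_w\ge0.26-\bar m_w$; the second gives $\gamma_w\ge-\delta-0.0302+0.193\ge0.029$.
\begin{itemize}
\item If $\bar m_w\le0.05$, then $\gamma_w\ge0.21>0.2072$, and the bracket is at least $\bar m_w(\gamma_w-0.2072)\ge0$.
\item If $0.05\le\bar m_w\le0.23$, then $\bar m_w\gamma_w\ge\min(0.05\cdot0.21,\,0.23\cdot0.03)>0.0044\ge\mu$, because $z(0.26-z)$ is concave.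
\item If $\bar m_w>0.23$, then $\bar m_w\gamma_w\ge0.23(0.029)>0.0044\ge\mu$.
\end{itemize}

\emph{Case $\varepsilon_w>0.02$.} Now $\gamma_w=a-d_w+d_w^A\ge0.049-\varepsilon_w$ and $0\le\bar m_w\le a-0.193\le0.252$. So the bracket is at least
\[
-0.252(\varepsilon_w-0.049)_+-0.0044\ \ge\ -1.3\,\varepsilon_w^2-11\,\varepsilon_w^2 ,
\]
since $(\varepsilon_w-0.049)_+\le\varepsilon_w^2/0.196$ and $\varepsilon_w^2>0.0004$.

With $E=\int_{\{w\in B:\,\varepsilon_w>0.02\}}\varepsilon_w^2\,dw$ and $6(1.3+11)\le75$ we obtain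
\begin{equation}\label{eq:count}
x\ge P(a)+3(1-2a)\mu-75E .
\end{equation}

\subsection{Degree variance}

Which member of the family should $W$ be compared with? The average degree on $A$ decides: in $W_{\delta,r}$ it is $p-r$. We have $\int_Ad=ab+\mu-\bar m$. Put
\[
\Delta=\frac{\mu-\bar m}a,\qquad r=a-q-\Delta,\qquad\hat a=q+r=a-\Delta,\qquad\hat b=1-\hat a=p-r .
\]
Since $b-p=q-a$, $\int_A\varepsilon=a(q-a+\Delta)=-ar$ and hence $\int_B\varepsilon=ar$. Therefore
\[
\nu\ge ar^2+\frac{(ar)^2}b+\int_B\Bigl(\varepsilon-\frac{ar}b\Bigr)^2=\frac abr^2+\int_B\Bigl(\varepsilon-\frac{ar}b\Bigr)^2 .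
\]
So $|r|\le\sqrt{\nu b/a}\le0.0006$ and $|ar/b|\le\sqrt{\nu a/b}\le0.0005$. Where $\varepsilon_w>0.02$, $(\varepsilon_w-\frac{ar}b)^2\ge(0.975)^2\varepsilon_w^2\ge0.95\,\varepsilon_w^2$. Hence $\nu\ge\frac abr^2+0.95E$.

It remains to replace $a$ by $\hat a=q+r$ in this bound and in \eqref{eq:count}. By \eqref{eq:xV},
\begin{equation}\label{eq:Pprime}
P'(q+\xi)=-\tfrac32\delta(1-3\delta)+6(1-3\delta)\xi+18\xi^2\ \begin{cases}\le-0.117&(-0.0102\le\xi\le0.0006),\\ \ge-0.12&(0\le\xi\le0.0006),\end{cases}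
\end{equation}
since $0.1198\le\frac32\delta(1-3\delta)\le0.1199$ and the expression is increasing in $\xi$ on $[-0.0102,0.0006]$. This uses only the bounds for $\delta$ in \eqref{eq:window}.

\emph{If $\Delta\ge0$}, then $\mu\ge a\Delta=a(a-\hat a)$ and $1-2a>0$, so $P(a)+3(1-2a)\mu\ge\Theta(a)$ with
\[
\Theta(\xi)=P(\xi)+3\xi(1-2\xi)(\xi-\hat a)=3(p-\hat a)\xi-3(1-2\hat a)\xi^2 .
\]
Here $\Theta(\hat a)=P(\hat a)$ and, as $p-\hat a=\delta-r$ and $1-2\hat a=\delta-2r$,
\[
\tfrac13\Theta'(\xi)=\delta(1-2\xi)-r(1-4\xi)>0\qquad\text{for }\hat a\le\xi\le a\le0.4448 ,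
\]
because $1-2\xi\ge0.1104$, $|1-4\xi|\le0.8$ and $0.1327(0.1104)>0.0006(0.8)$. So $P(a)+3(1-2a)\mu\ge P(\hat a)$. Also $\frac ab\ge\frac{\hat a}{\hat b}$.

\emph{If $\Delta<0$}, then $a<\hat a$ and $|\Delta|=q+r-a\le0.0108$. The numbers $a-q$ and $r=\hat a-q$ lie in $[-0.0102,0.0006]$, so \eqref{eq:Pprime} gives $P(a)\ge P(\hat a)+0.11|\Delta|$. Since $\frac{d}{d\xi}\frac\xi{1-\xi}=(1-\xi)^{-2}\le3.3$ for $\xi\le\hat a\le0.4343$, $\frac ab\ge\frac{\hat a}{\hat b}-3.3|\Delta|$.

In all cases, with $\Delta^-=\max(-\Delta,0)\le0.0108$,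
\begin{equation}\label{eq:compare}
x\ge P(q+r)+0.11\,\Delta^--75E,\qquad\nu\ge\frac{\hat a}{\hat b}r^2-3.3\,\Delta^-r^2+0.95E,\qquad\nu\ge0.95E .
\end{equation}

\subsection{Choosing $r'$}

If $r\ge0$, then up to the errors in $E$ and $\Delta^-$, \eqref{eq:compare} says that $W$ is no better than $W_{\delta,r}$; if $r<0$, it is no better than $W_{\delta,0}$, as $P$ decreases near $q$. We remove the errors by a small change of the parameter to some $r'$. The surplus $0.95E$ in variance pays for the loss $75E$ in triangles, because near such small $r$ a little variance buys a comparatively large change of $r$. In the other direction the surplus $0.11\Delta^-$ in triangles pays for the loss $3.3\Delta^-r^2$ in variance.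

Write $V(r)=V(\delta,r)=\frac{q+r}{p-r}r^2$. On $[0,0.0006]$ we have $0.765\le\frac{q+r}{p-r}\le0.768$, so
\[
0.765\,r^2\le V(r)\le0.768\,r^2,\qquad V'(r)=2r\,\frac{q+r}{p-r}+\frac{r^2}{(p-r)^2}\in[1.5r,1.6r].
\]
Since $V(0.0006)\ge2.75\cdot10^{-7}>\nu$, every number in $[0,\nu]$ is $V(r')$ for a unique $r'\in[0,0.0006)$. We choose a number in $[0,\nu]$ such that $x(\delta,r')=P(q+r')\le x$.

\emph{Case $r\le0$.} By \eqref{eq:Pprime} and \eqref{eq:compare}, $x\ge P(q)-75E$. Choose $r'$ with $V(r')=0.95E\le\nu$. Then $E\le0.81r'^2$ and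
\[
P(q+r')\le P(q)-0.117r'\le P(q)-75(0.81)r'^2\le P(q)-75E\le x ,
\]
since $75(0.81)(0.0006)<0.117$.

\emph{Case $r>0$.} Now $\frac{\hat a}{\hat b}r^2=V(r)$. Choose $r'$ with $V(r')=V(r)+0.95E-3.3\,\Delta^-r^2$. This number is positive, as $3.3\cdot0.0108<0.765$, and at most $\nu$ by \eqref{eq:compare}.

(i) If $0.95E\ge3.3\,\Delta^-r^2$, then $r'\ge r$ and $V(r')-V(r)\le0.001(r'-r)$, so $r'-r\ge950E-3300\,\Delta^-r^2\ge0$. By \eqref{eq:Pprime},
\[
P(q+r')\le P(q+r)-0.11\bigl(950E-3300\,\Delta^-r^2\bigr)\le P(q+r)-75E+0.0002\,\Delta^-\le x .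
\]

(ii) Otherwise $E\le3.5\,\Delta^-r^2\le2\cdot10^{-6}\Delta^-$ and $r'<r$. From
\[
0.75\,r(r-r')\le0.75(r^2-r'^2)\le V(r)-V(r')\le3.3\,\Delta^-r^2
\]
we get $r-r'\le4.4\,\Delta^-r\le0.003\,\Delta^-$. So, again by \eqref{eq:Pprime},
\[
P(q+r')\le P(q+r)+0.0004\,\Delta^-\le P(q+r)+0.11\,\Delta^--75E\le x .
\]
This proves Theorem~\ref{thm:comparison}, and with it Theorem~\ref{thm:lower}. \qed

\section{The minimizer and the constructions}\label{sec:minimizer}

Here we prove Proposition~\ref{prop:upper}. Let $(c^*,\delta^*,r^*)$ attain the minimum in \eqref{eq:cstar}.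

\emph{Location.} By Lemma~\ref{lem:c1}, $c^*\le c_1<1.9653$. Since $f,g\le0$ at the minimizer, Theorem~\ref{thm:comparison} applies to $W_{\delta^*,r^*}$ with $c=c^*$. It gives $\delta_0\le\delta^*\le\delta_0+1.2\cdot10^{-4}$, so $0.1327<\delta^*\le0.13292$. As $\frac{q+r}{p-r}\ge\frac qp\ge0.765$ for such $\delta$, it also gives $0.765\,r^{*2}\le V(\delta^*,r^*)\le2.5\cdot10^{-7}$, so $r^*<0.0006$. Finally $c^*\ge\tilde c(\delta^*)\ge c_1-0.7(\delta^*-\delta_0)\ge1.9651-0.7(0.00012)>1.9650$ by \eqref{eq:ctilde}.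

\emph{Derivatives.} In the box $c\in[1.965,1.967]$, $\delta\in[0.1326,0.13293]$, $r\in[0,0.0006]$ we claim
\begin{equation}\label{eq:box}
0.0120\le\partial_cf\le0.0123,\qquad0.86\le\partial_\delta f\le0.89,\qquad\partial_cg\le-0.0105,\qquad|\partial_\delta g|\le0.01 .
\end{equation}
First, $0.0977\le X_c\le0.0979$ and $0.1245\le\ln(1+\delta)\le0.1249$, and $\partial_cf=X_c\ln(1+\delta)$. Next, $\partial_\delta f=\partial_\delta x+\frac{cX_c}{1+\delta}$, where $\partial_\delta x=\frac34(1-3\delta^2)-\frac32(1-6\delta)r-9r^2\in[0.709,0.712]$ and $\frac{cX_c}{1+\delta}\in[0.168,0.171]$. Third, $\partial_cg=-\frac{\delta^2}4\partial_c\varphi$ with $\partial_c\varphi\ge\frac{2c+1}2\ge2.465$ and $\delta^2\ge0.01758$. Finally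
\[
\partial_\delta g=3\,\partial_\delta V-\tfrac\delta2(\varphi-3)-\tfrac{\delta^2}4\,\partial_\delta\varphi,\qquad-2r^2\le\partial_\delta V=-\frac{2r^2}{(1+\delta-2r)^2}\le0 .
\]
In the box $2.999\le\varphi\le3.006$: at $(1.965,0.1326)$ the first three terms of $\varphi$ are at least $2.9131$, $0.0840$, $0.0020$, and at $(1.967,0.13293)$ they are at most $2.9181$, $0.0847$, $0.0021$, with tail at most $\sum_{j\ge4}(2j+1)\delta^{2j-2}\le0.0001$. Also $C_4\le4.8$ and $C_6\le6.65$ in the box, so $\partial_\delta\varphi\le1.277+0.063+\sum_{j\ge4}(2j+1)(2j-2)\delta^{2j-3}\le1.4$. This gives $|\partial_\delta g|\le0.01$.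

At the minimizer more is true. There $F_{c^*}\ge3V\ge0$, so $\varphi\ge3$, and as $C_4\ge4.77$,
\begin{equation}\label{eq:gdelta}
\partial_\delta g\le-\tfrac{\delta^2}4\,\partial_\delta\varphi\le-\tfrac{\delta^2}4\cdot2C_4\delta\le-0.005 .
\end{equation}
Also $-0.12\le\partial_rf\le-0.117$ there, by \eqref{eq:Pprime}.

\begin{proof}[Proof of Proposition~\ref{prop:upper}(i)]
The bounds for $c^*$, $\delta^*$ and $r^*$, except $r^*>0$, have just been shown. If we find $(\delta,r)\in\mathcal R$ with $f<0$ and $g<0$ at $c=c^*$, then by continuity we can decrease $c$ slightly, which contradicts minimality. We use this three times.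

\emph{$f=g=0$.} If $f<0$ at the minimizer, increase $\delta$ slightly; then still $f<0$, and $g<0$ by \eqref{eq:gdelta}. If $f=0>g$, decrease $\delta$ slightly; then $f<0$ by \eqref{eq:box}, and still $g<0$.

\emph{$r^*>0$.} Suppose $r^*=0$. Pass to $r=\xi$, $\delta=\delta^*+\xi/10$ with small $\xi>0$. To first order in $\xi$, $f$ changes by at most $-0.117\xi+0.089\xi<0$, and $g$ by at most $-0.0005\xi$, since $V=O(\xi^2)$. So $f,g<0$ for small $\xi$. This is the precise form of the remark that irregularity gains linearly and costs quadratically. In particular $c^*<c_1$, since otherwise $(c_1,\delta_0,0)$ would be a minimizer with $r=0$.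

\emph{The multiplier equation.} Now $(\delta^*,r^*)$ is interior to $\mathcal R$. If the gradients of $f$ and $g$ in $(\delta,r)$ were linearly independent, some direction would decrease both functions to first order. So they are dependent, that is, $\partial_\delta f\,\partial_rg=\partial_rf\,\partial_\delta g$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}(ii)]
\emph{Let $c=c^*+\gamma\le1.967$ with $\gamma>0$.} Take $W_{\delta,r^*}$ with $\delta=\delta^*-0.02\gamma$. As $\gamma\le0.002$, the path stays in the box. Along it $x-X_c=f$ and $y-Y_c=g-f$ by \eqref{eq:gminusf}. Both vanish at $\gamma=0$, and by \eqref{eq:box}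
\begin{align*}
\frac{df}{d\gamma}&=\partial_cf-0.02\,\partial_\delta f\le0.0123-0.0172<0,\\
\frac{d(g-f)}{d\gamma}&=\partial_cg-0.02\,\partial_\delta g-\partial_cf+0.02\,\partial_\delta f\le-0.0105+0.0002-0.0120+0.0178<0 .
\end{align*}
So $x<X_c$ and $y<Y_c$.

\emph{Let $c\in[1.967,2]$.} Now there is room, and regular graphons suffice. Let $\delta=0.1315$, $p=0.56575$. Then $\varphi_c(\delta)\ge\varphi_{1.967}(0.1315)>2.9180+0.0828+0.0019>3.002$, so $F_c>0$. Moreover
\[
x_0(0.1315)<0.09693<0.09763<X_2(\delta)\le X_c(\delta)\le\tfrac18\le p^3 .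
\]
The graphon $W_{\delta,0}$ is regular, so the graphons $(1-\lambda)W_{\delta,0}+\lambda p$ with $0\le\lambda\le1$ are regular of density $p$, and by continuity their triangle densities take every value in $[x_0,p^3]$. Choose one with $\max(x_0,X_c-F_c)<x<X_c$. Since $\nu=0$, $y=s-x<s-X_c+F_c=Y_c$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{LN} Jae-baek Lee and Jonathan A. Noel, \emph{Disconnected Common Graphs via Supersaturation}, arXiv:2303.09296 (2023).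
\end{thebibliography}
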